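
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Partial zeta functions of exponentially large total degree}


\begin{abstract}
Let $X\subset\mathbf A^n$ be an affine variety over $\mathbf F_q$. Its partial zeta functions count points whose coordinates lie in prescribed, possibly different, extensions $\mathbf F_{q^{d_1k}},\dots,\mathbf F_{q^{d_nk}}$. They are rational, and it was conjectured that, for fixed $X$, their total degree is at most polynomial in $d=\mathrm{lcm}(d_1,\dots,d_n)$. We show that this is false over every finite field: for an explicit smooth, geometrically irreducible threefold in $\mathbf A^6$ the total degree is at least $\frac14q^{\sqrt d-1/2}$ for infinitely many $d$. Variants in higher dimension give at least $e^{K\sqrt d}$ for any prescribed $K$, and for every $X$ there is an upper bound $e^{O_X(d\log(d+1))}$. The lower bounds use only rationality and elementary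 counting.
\end{abstract}

\section{The question and the results}

\subsection*{Partial zeta functions}

Let $\mathbf F_q$ be the field with $q$ elements, of characteristic $p$, and let $\bar{\mathbf F}_q$ be an algebraic closure. Let $X\subset\mathbf A^n$ be the affine variety defined by polynomials $F_1,\dots,F_m$ over $\mathbf F_q$. Given positive integers $d_1,\dots,d_n$, put
\[
X_{d_1,\dots,d_n}(k)=\{x\in X(\bar{\mathbf F}_q): x_j\in\mathbf F_{q^{d_jk}}\text{ for } 1\le j\le n\}\qquad(k\ge1),
\]
and define the partial zeta function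
\[
Z_{d_1,\dots,d_n}(X,T)=\exp\Bigl(\sum_{k\ge1}\frac{\#X_{d_1,\dots,d_n}(k)}k\,T^k\Bigr)\in1+T\mathbf Q[[T]].
\]
We call $d_j$ the \emph{period} of the coordinate $x_j$, and $d=[d_1,\dots,d_n]$ denotes the least common multiple of the periods. It is known that $Z_{d_1,\dots,d_n}(X,T)$ is always a rational function of $T$; see \cite{Wan}. Its \emph{total degree} $D_{d_1,\dots,d_n}(X)$ is the degree of its numerator plus the degree of its denominator in lowest terms, that is, the number of its zeros and poles, counted with multiplicity. We write $D$ when $X$ and the periods are clear. Concretely, write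
\begin{equation}\label{eq:factor}
Z_{d_1,\dots,d_n}(X,T)=\prod_\alpha(1-\alpha T)^{-m_\alpha}
\end{equation}
with finitely many distinct $\alpha\in\mathbf C^*$ and integers $m_\alpha\ne0$. Taking logarithms,
\begin{equation}\label{eq:Nk}
N_k:=\#X_{d_1,\dots,d_n}(k)=\sum_\alpha m_\alpha\alpha^k\quad(k\ge1),\qquad D_{d_1,\dots,d_n}(X)=\sum_\alpha|m_\alpha| .
\end{equation}
So the total degree measures how complicated $N_k$ is as an exponential sum in $k$.

The following conjecture is posed in \cite{Wan}.

\begin{conjecture}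
There are two positive constants $c_1(X)$ and $c_2(X)$, depending only on $X$, such that the total degree of $Z_{d_1,\dots,d_n}(X,T)$ is at most $c_1(X)\,d^{c_2(X)}$ for all positive integers $d_1,\dots,d_n$.
\end{conjecture}

\subsection*{What the simplest cases suggest}

For $X=\mathbf A^n$ we have $N_k=q^{(d_1+\dots+d_n)k}$ and the total degree is $1$. On the hyperbola $x_1x_2=1$ both coordinates are forced into $\mathbf F_{q^{gk}}$ with $g=\gcd(d_1,d_2)$, so $N_k=q^{gk}-1$ and the total degree is $2$. If all $d_j$ equal $d$, then $N_k=\#X(\mathbf F_{q^{dk}})$, so the reciprocal zeros and poles are $d$-th powers of those of the usual zeta function of $X$, and the total degree is at most that of the usual zeta function, for every $d$.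

The last case is instructive. Section~\ref{sec:upper} identifies $X_{d_1,\dots,d_n}(k)$ with the fixed points of $\sigma F^k$, where $F$ is the Frobenius map of a variety $Y$, cut out in at most $nd$ variables by $md$ equations of the same degrees as those of $X$, and $\sigma$ is an automorphism of $Y$ with $\sigma^d=1$. When all $d_j=d$, one gets $Y=X^d$ with $\sigma$ the cyclic shift. Let $B$ be the total Betti number of $X$ (with compact supports). By the K\"unneth formula that of $X^d$ is $B^d$, whereas the total degree is at most $B$: if $B\ge2$, the shift cancels almost everything. One might therefore expect that the exponentially many eigenvalues available always collapse, by symmetry, to polynomially many. They do not.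

\subsection*{Results}

For $s\ge1$ let $X^{(s)}\subset\mathbf A^{4s+2}$, with coordinates $t$; $u_m,v_m,w_m,w'_m$ $(1\le m\le s)$; $r$, be defined over $\mathbf F_p\subset\mathbf F_q$ by
\begin{equation}\label{eq:X}
w_m(u_m-t)=1,\quad w'_m(u_m^q-t)=1\quad(1\le m\le s),\qquad r^p-r=\sum_{m=1}^sv_m\,(w_m^q-w'_m).
\end{equation}
For positive integers $a,b$ we use the periods
\begin{equation}\label{eq:periods}
t\mapsto a,\qquad u_m,\,v_m\mapsto b,\qquad w_m,\,w'_m,\,r\mapsto ab .
\end{equation}

\begin{theorem}\label{thm:main}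
Let $a\ge3$ be a prime, $a\ne p$, and let $b\ge1$ satisfy $a\nmid b$ and $a<sb$. For the periods \eqref{eq:periods} we have $d=ab$, and for every complex $a$-th root of unity $\zeta\ne1$ the number $\zeta q^{2bs}$ is a reciprocal zero of $Z_{d_1,\dots,d_n}(X^{(s)},T)$ of multiplicity exactly $(p-1)\frac{q^a-q}a$. Hence
\[
D_{d_1,\dots,d_n}(X^{(s)})\ \ge\ \frac{a-1}a\,(p-1)(q^a-q).
\]
\end{theorem}

\begin{corollary}\label{cor:disproof}
The conjecture is false over every finite field $\mathbf F_q$. Indeed, for $X=X^{(1)}\subset\mathbf A^6$ and $b=a+1$ we have $d=a(a+1)$ and $D_{d_1,\dots,d_6}(X)\ge\frac14q^a$ for all primes $a\ge3$, $a\ne p$.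
\end{corollary}

\begin{proof}
Here $a\nmid b$ and $a<b$, so Theorem~\ref{thm:main} applies with $s=1$. As $\frac{a-1}a\ge\frac12$, $p-1\ge1$ and $q^a-q\ge\frac12q^a$, we get $D\ge\frac14q^a$. For any constants $c_1,c_2$ this exceeds $c_1d^{c_2}=c_1(a^2+a)^{c_2}$ once $a$ is large.
\end{proof}

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(1)] For every $s\ge1$, $X^{(s)}$ is smooth and geometrically irreducible of dimension $2s+1$. For every prime $a\ge3$, $a\ne p$, the choice $b=\lfloor a/s\rfloor+1$ in \eqref{eq:periods} gives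
\[
D_{d_1,\dots,d_n}(X^{(s)})\ \ge\ \tfrac14\,q^{\sqrt{sd}-s/2},\qquad d=ab .
\]
So for every $K$ there are an $X$ and tuples with $d\to\infty$ and $D_{d_1,\dots,d_n}(X)\ge e^{K\sqrt d}$. In particular, no bound valid for all $X$ of the form $D_{d_1,\dots,d_n}(X)\le c(X)e^{f(d)}$ with $f(d)=O(\sqrt d)$ and $f$ independent of $X$ can hold.
\item[(2)] Conversely, for every $X\subset\mathbf A^n$ given by $m\ge1$ equations of degree $\le\delta$ and all positive integers $d_1,\dots,d_n$,
\[
D_{d_1,\dots,d_n}(X)\ \le\ C\,2^{md}(3+md\delta)^{nd+1}=e^{O_X(d\log(d+1))},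
\]
where $C$ is an absolute constant.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:idea} and~\ref{sec:proof} explain and prove Theorem~\ref{thm:main}. Section~\ref{sec:strong} proves the first part of Theorem~\ref{thm:strong}, and Section~\ref{sec:upper} the second, the only place where $\ell$-adic cohomology enters a proof.

\section{The idea}\label{sec:idea}

The proof has two ingredients: a set of points, exponentially large in $a$, that is present or absent according to whether $a\nmid k$ or $a\mid k$; and a device that turns membership in this set into a count of points on a fixed variety.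

In Sections~\ref{sec:idea} and~\ref{sec:proof}, $a$ is a prime, $k\ge1$ and $Q=q^k$. For $t\in\mathbf F_{Q^a}$ write
\[
t_i=t^{Q^i}\qquad(i\in\mathbf Z/a)
\]
for its conjugates over $\mathbf F_Q$. If $t\notin\mathbf F_Q$, then $t$ has degree $a$ over $\mathbf F_Q$, since $a$ is prime, so the $t_i$ are distinct.

\subsection{Good points}

The field $\mathbf F_{Q^a}$ carries two Frobenius maps: $x\mapsto x^Q$, which permutes the conjugates, and $x\mapsto x^q$, of which the first is the $k$-th power. Call $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$ \emph{good} if $t^q$ is one of its conjugates $t_i$ over $\mathbf F_Q$, and \emph{bad} otherwise.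

\emph{The case $q=2$, $a=3$.} Let $t\in\mathbf F_{Q^3}\setminus\mathbf F_Q$. Since $t\notin\mathbf F_2$, we have $t^2\ne t$, so $t$ is good exactly when $t^2=t^Q$ or $t^2=t^{Q^2}$.
\begin{itemize}
\item $k=1$, $Q=2$. Then $t^2=t^Q$ always, and all $6$ elements of $\mathbf F_8\setminus\mathbf F_2$ are good.
\item $k=2$, $Q=4$. In $\mathbf F_{64}^*$, of order $63$, the equation $t^2=t^4$ gives $t^2=1$, so $t=1$, which is excluded. The equation $t^2=t^{16}$ gives $t^{14}=1$, i.e.\ $t^7=1$, since $\gcd(14,63)=7$. The good elements are again the $6$ elements of $\mathbf F_8\setminus\mathbf F_2$.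
\item $k=3$, $Q=8$. In $\mathbf F_{512}^*$, of order $511=7\cdot73$, the equations $t^6=1$ and $t^{62}=1$ have only the solution $t=1$. There are no good elements.
\end{itemize}
The pattern is $6,6,0$, and by the following lemma it repeats.

\begin{lemma}\label{lem:good}
The number of good $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$ is $(q^a-q)\,\mathbf 1[a\nmid k]$.
\end{lemma}

\begin{proof}
Let $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$ have degree $\mu$ over $\mathbf F_q$, so $\mu\mid ak$ and $\mu\nmid k$. If $t$ is good, say $t^q=t^{Q^j}=t^{q^{kj}}$, then $kj\equiv1\pmod\mu$. Hence $\gcd(k,\mu)=1$, and $\mu\mid ak$ gives $\mu\mid a$. Since $\mu\nmid k$, $\mu\ne1$, so $\mu=a$ and $a\nmid k$. Thus good elements exist only if $a\nmid k$, and they lie in $\mathbf F_{q^a}\setminus\mathbf F_q$.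

Conversely, let $a\nmid k$ and $t\in\mathbf F_{q^a}\setminus\mathbf F_q$. Then $t\in\mathbf F_{Q^a}$, and $t\notin\mathbf F_Q$ because $\mathbf F_{q^a}\cap\mathbf F_{q^k}=\mathbf F_q$. Choosing $j\ge0$ with $kj\equiv1\pmod a$ gives $t^{Q^j}=t^{q^{kj}}=t^q$, so $t$ is good.
\end{proof}

Why does this help? The indicator is an exponential sum,
\begin{equation}\label{eq:indicator}
\mathbf 1[a\nmid k]=1-\frac1a\sum_{\zeta^a=1}\zeta^k ,
\end{equation}
so $(q^a-q)\mathbf 1[a\nmid k]$ contains $\zeta^k$, for each $a$-th root of unity $\zeta\ne1$, with coefficient $-(q^a-q)/a$. If a fixed variety has a partial point count in which each good $t$ receives much more weight than a bad one, these coefficients should survive in \eqref{eq:Nk}, and they are exponentially large in $a$.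

\subsection{Recognizing good points}

We shall see that $t$ is good exactly when the sets $\{t_i^q\}$ and $\{t_i\}$ coincide. A set is encoded by the poles of a rational function, so consider
\begin{equation}\label{eq:W}
W_t(x)=\sum_{i\in\mathbf Z/a}\frac1{x-t_i^q}-\sum_{i\in\mathbf Z/a}\frac1{x-t_i}.
\end{equation}

\begin{lemma}\label{lem:W}
Let $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$. If $t$ is good, then $W_t=0$ identically. If $t$ is bad, then $W_t$ has at most $2a-1$ zeros in $\bar{\mathbf F}_q$.
\end{lemma}

\begin{proof}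
If $t^q=t_j$, raising to the power $Q^i$ gives $t_i^q=t_{i+j}$ for all $i$, so the two sums in \eqref{eq:W} agree. If some $t_i^q$ equals some $t_j$, then raising to the power $Q^{-i}$ (with $-i$ read modulo $a$) gives $t^q=t_{j-i}$, so $t$ is good. Hence for bad $t$ the sets $\{t_i^q\}$ and $\{t_i\}$ are disjoint. As the $t_i$ are distinct, $W_t$ then has a simple pole at $t_0$ with residue $-1\ne0$. In particular $W_t\ne0$. Over the common denominator $\prod_i(x-t_i^q)(x-t_i)$ its numerator is a nonzero polynomial of degree at most $2a-1$.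
\end{proof}

So if we test $W_t(x)=0$ at the $Q^b$ elements $x$ of a field $\mathbf F_{Q^b}$ containing no pole of $W_t$, a good $t$ passes $Q^b$ times and a bad $t$ at most $2a-1$ times.

\subsection{From the identity to a variety}\label{subsec:design}

Now $W_t(x)$ involves $a$ conjugates, while the equations of $X$ must not depend on $a$. The periods do the work: they turn the sum over conjugates into a trace, and an Artin--Schreier equation with a free linear multiplier detects the vanishing of that trace.

Define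
\begin{equation}\label{eq:h}
h(t,u)=\frac1{(u-t)^q}-\frac1{u^q-t}=\frac1{u^q-t^q}-\frac1{u^q-t}=\frac{t^q-t}{(u^q-t^q)(u^q-t)} .
\end{equation}
On $X^{(s)}$ the quantity $w_m^q-w_m'$ is exactly $h(t,u_m)$. Let $\gcd(a,b)=1$, $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$ and $u\in\mathbf F_{Q^b}$. Since $\mathbf F_{Q^a}\cap\mathbf F_{Q^b}=\mathbf F_Q$, none of the elements $t_i$ and $t_i^q$ of $\mathbf F_{Q^a}\setminus\mathbf F_Q$ lies in $\mathbf F_{Q^b}$, so no denominator vanishes in $W_t(u^q)$ or in any $h(t_i,u)$. The group $\mathrm{Gal}(\mathbf F_{Q^{ab}}/\mathbf F_{Q^b})$ is generated by $x\mapsto x^{Q^b}$, which fixes $u$ and permutes the $t_i$ cyclically, since $b$ is invertible modulo $a$. Hence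
\begin{equation}\label{eq:traceW}
\mathrm{Tr}_{\mathbf F_{Q^{ab}}/\mathbf F_{Q^b}}h(t,u)=\sum_{i\in\mathbf Z/a}h(t_i,u)=W_t(u^q).
\end{equation}
Testing at $x=u^q$ instead of $x=u$ costs nothing, as $u\mapsto u^q$ is a bijection of $\mathbf F_{Q^b}$. It remains to recognize the vanishing of a trace by counting points.

\begin{lemma}\label{lem:AS}
Let $E=\mathbf F_{Q^b}$, $E'=\mathbf F_{Q^{ab}}$, let $h_1,\dots,h_s\in E'$ and $H_m=\mathrm{Tr}_{E'/E}(h_m)$. The number of $(v,r)\in E^s\times E'$ with $r^p-r=\sum_mv_mh_m$ is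
\[
Q^{bs}\bigl(1+(p-1)\,\mathbf 1[H_1=\dots=H_s=0]\bigr).
\]
\end{lemma}

\begin{proof}
The map $r\mapsto r^p-r$ on $E'$ is $\mathbf F_p$-linear with kernel $\mathbf F_p$, so its image has codimension $1$. The image lies in the kernel of $\mathrm{Tr}_{E'/\mathbf F_p}$, which also has codimension $1$ because the trace is surjective. Hence $r^p-r=c$ has $p$ solutions $r\in E'$ if $\mathrm{Tr}_{E'/\mathbf F_p}(c)=0$, and none otherwise. For $c=\sum_mv_mh_m$ with $v_m\in E$, transitivity of the trace gives
\[
\mathrm{Tr}_{E'/\mathbf F_p}(c)=\mathrm{Tr}_{E/\mathbf F_p}\Bigl(\sum_mv_mH_m\Bigr)=:L(v).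
\]
This is an $\mathbf F_p$-linear form on $E^s$. Since the trace form of $E/\mathbf F_p$ is nondegenerate, $L=0$ if and only if all $H_m=0$. If $L=0$, each of the $Q^{bs}$ vectors $v$ contributes $p$ solutions. If $L\ne0$, the $Q^{bs}/p$ vectors in $\ker L$ contribute $p$ each.
\end{proof}

\subsection{The smallest case}\label{subsec:small}

Take $q=p=2$, $a=3$, $s=1$, $b=4$. The variety $X^{(1)}\subset\mathbf A^6$ is
\[
w(u+t)=1,\qquad w'(u^2+t)=1,\qquad r^2+r=v(w^2+w'),
\]
with periods $3$ for $t$, $4$ for $u,v$, and $12$ for $w,w',r$; so $d=12$. Put $H=\mathrm{Tr}_{\mathbf F_{Q^{12}}/\mathbf F_{Q^4}}(w^2+w')$. Since $t,u$ determine $w,w'$, Lemma~\ref{lem:AS} gives $N_k=Q^4(\mathcal A+\mathcal M)$, where $\mathcal A$ is the number of pairs $(t,u)\in\mathbf F_{Q^3}\times\mathbf F_{Q^4}$ with $u\ne t$, $u^2\ne t$, and $\mathcal M$ is the number of those with $H=0$.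

\begin{itemize}
\item $t\in\mathbf F_2$: the conditions on $u$ reduce to $u\ne t$, and $w'=w^2$, so $H=0$. This contributes $2(Q^4-1)$ to both $\mathcal A$ and $\mathcal M$.
\item $t\in\mathbf F_Q\setminus\mathbf F_2$: two values of $u$ are excluded, $t$ and $\sqrt t$. Since $w^2+w'$ is already in $\mathbf F_{Q^4}$, $H=3(w^2+w')=w^2+w'\ne0$ by \eqref{eq:h}. This contributes $(Q-2)(Q^4-2)$ to $\mathcal A$ and nothing to $\mathcal M$.
\item $t\in\mathbf F_{Q^3}\setminus\mathbf F_Q$: no $u$ is excluded, as $\mathbf F_{Q^3}\cap\mathbf F_{Q^4}=\mathbf F_Q$. This contributes $(Q^3-Q)Q^4$ to $\mathcal A$. Since $H=W_t(u^2)$ by \eqref{eq:traceW}, it contributes $6\cdot\mathbf 1[3\nmid k]\,Q^4+B_k$ to $\mathcal M$, with $0\le B_k\le5Q^3$, by Lemmas~\ref{lem:good} and~\ref{lem:W}.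
\end{itemize}
Altogether $N_k=(\text{a polynomial in }Q)+6\cdot\mathbf 1[3\nmid k]\,Q^8+Q^4B_k$, and $Q^4B_k=O(2^{7k})$. With $\omega=e^{2\pi i/3}$ we have $6\cdot\mathbf 1[3\nmid k]=4-2\omega^k-2\bar\omega^k$. A polynomial in $Q=2^k$ involves only the exponential functions $(2^j)^k$, and an error $O(2^{7k})$ cannot affect frequencies of absolute value $2^8$ (Lemma~\ref{lem:exp} below). So $\omega2^8$ and $\bar\omega2^8$ are reciprocal zeros of multiplicity $2=(2^3-2)/3$.

The choice $b=4>a$ brings our bound for the error below $Q^8$. For $s=1$ this condition $b>a$ makes $d$ of size about $a^2$, hence the $\sqrt d$ in the results. Using $s$ pairs $(u_m,v_m)$ tests each $t$ independently $s$ times: a good $t$ then has weight $Q^{bs}$, a bad one at most $(2a-1)^s$, and $b$ need only exceed $a/s$.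

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The following lemma lets us read off the large $\alpha$ in \eqref{eq:Nk} although the contribution of the bad points is only estimated.

\begin{lemma}\label{lem:exp}
Let $f(k)=\sum_in_i\beta_i^k$ be a finite sum with distinct $\beta_i\in\mathbf C^*$ and $n_i\in\mathbf C^*$. If $f(k)=O(\rho^k)$ for $k\ge1$, with some $\rho>0$, then $|\beta_i|\le\rho$ for all $i$.
\end{lemma}

\begin{proof}
The rational function $\sum_{k\ge1}f(k)T^k=\sum_i\frac{n_i\beta_iT}{1-\beta_iT}$ has a pole at every $1/\beta_i$, but its power series converges for $|T|<1/\rho$.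
\end{proof}

Now let $a,b,s$ be as in Theorem~\ref{thm:main}. Clearly $d=[a,b,ab]=ab$. Fix $k\ge1$ and put $Q=q^k$. Since $a$ is prime and $a\nmid b$, we have $\gcd(a,b)=1$, so $\mathbf F_{Q^a}\cap\mathbf F_{Q^b}=\mathbf F_Q$.

\subsection*{Reduction to the coordinates $t,u_m$}

Call $u\in\mathbf F_{Q^b}$ \emph{admissible} for $t\in\mathbf F_{Q^a}$ if $u\ne t$ and $u^q\ne t$. Given $t$ and admissible $u_1,\dots,u_s$, the values $w_m=(u_m-t)^{-1}$ and $w_m'=(u_m^q-t)^{-1}$ are determined, lie in $\mathbf F_{Q^{ab}}$ as required, and satisfy $w_m^q-w_m'=h(t,u_m)$. For admissible $u$ put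
\[
H(t,u)=\mathrm{Tr}_{\mathbf F_{Q^{ab}}/\mathbf F_{Q^b}}h(t,u).
\]
Let $A_t$ be the number of $u\in\mathbf F_{Q^b}$ admissible for $t$, and let $M_t$ be the number of admissible $u$ with $H(t,u)=0$. For given $t$ and $u_1,\dots,u_s$, Lemma~\ref{lem:AS} counts the remaining coordinates $(v,r)$. Summing over all $t$ and all $s$-tuples of admissible $u_m$ gives
\begin{equation}\label{eq:count}
N_k=Q^{bs}\sum_{t\in\mathbf F_{Q^a}}A_t^s+(p-1)\,Q^{bs}\sum_{t\in\mathbf F_{Q^a}}M_t^s .
\end{equation}

\subsection*{The three kinds of $t$}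

\emph{(i) $t\in\mathbf F_q$} ($q$ elements). Since $t=t^q$, the condition $u^q=t$ is equivalent to $u=t$, so $A_t=Q^b-1$. By \eqref{eq:h}, $h(t,u)=0$, so $M_t=Q^b-1$ as well.

\emph{(ii) $t\in\mathbf F_Q\setminus\mathbf F_q$} ($Q-q$ elements). The inadmissible $u$ are $t$ and the unique $q$-th root of $t$, which lies in $\mathbf F_Q$ and differs from $t$ because $t^q\ne t$. So $A_t=Q^b-2$. Now $h(t,u)\in\mathbf F_{Q^b}$, so $H(t,u)=a\,h(t,u)$, and this is nonzero because $p\nmid a$ and $t^q\ne t$. So $M_t=0$.

\emph{(iii) $t\in\mathbf F_{Q^a}\setminus\mathbf F_Q$} ($Q^a-Q$ elements). If $u=t$ or $u^q=t$ for some $u\in\mathbf F_{Q^b}$, then $t\in\mathbf F_{Q^a}\cap\mathbf F_{Q^b}=\mathbf F_Q$, a contradiction. So $A_t=Q^b$. By \eqref{eq:traceW}, $H(t,u)=W_t(u^q)$, so Lemma~\ref{lem:W} applies. If $t$ is good, $M_t=Q^b$. If $t$ is bad, $M_t\le2a-1$, because $u\mapsto u^q$ is injective.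

\subsection*{Conclusion}

Let $B_k=\sum_{t\text{ bad}}M_t^s$, so that $0\le B_k\le(2a-1)^sQ^a$. Inserting (i)--(iii) and Lemma~\ref{lem:good} into \eqref{eq:count}, we obtain $N_k=E_k+(p-1)Q^{bs}B_k$ with
\begin{equation}\label{eq:Ek}
\begin{aligned}
E_k={}&Q^{bs}\Bigl[(Q^a-Q)\,Q^{bs}+(Q-q)(Q^b-2)^s+pq\,(Q^b-1)^s\Bigr]\\
&+(p-1)(q^a-q)\,\mathbf 1[a\nmid k]\;Q^{2bs}.
\end{aligned}
\end{equation}
(The term $pq(Q^b-1)^s$ collects the two contributions of (i), with weights $1$ and $p-1$.) By \eqref{eq:indicator}, $E_k=\sum_\alpha e_\alpha\alpha^k$ is a finite combination, with coefficients $e_\alpha$ independent of $k$, in which every $\alpha$ is either a power $q^j$ with $j\ge0$ or $\zeta q^{2bs}$ with $\zeta^a=1$. The numbers $\zeta q^{2bs}$ with $\zeta\ne1$ are not positive reals, so only the last line of \eqref{eq:Ek} contributes to them, and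
\[
e_{\zeta q^{2bs}}=-(p-1)\,\frac{q^a-q}a\qquad(\zeta^a=1,\ \zeta\ne1).
\]
With the convention that absent coefficients are $0$, \eqref{eq:Nk} gives
\[
\sum_\alpha(m_\alpha-e_\alpha)\,\alpha^k=(p-1)\,q^{kbs}B_k=O\bigl(q^{k(bs+a)}\bigr)\qquad(k\ge1).
\]
By Lemma~\ref{lem:exp}, $m_\alpha=e_\alpha$ whenever $|\alpha|>q^{bs+a}$. Since $a<sb$, this covers $|\alpha|=q^{2bs}$. Hence $m_{\zeta q^{2bs}}=-(p-1)(q^a-q)/a$ for each of the $a-1$ roots of unity $\zeta\ne1$ with $\zeta^a=1$. By \eqref{eq:factor}, an $\alpha$ with $m_\alpha<0$ is a reciprocal zero of multiplicity $-m_\alpha$, and summing absolute values gives the bound on $D$. \qed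

\begin{remark}
On the hypotheses of Theorem~\ref{thm:main}.

\emph{$a\nmid b$.} This cannot be dropped. Suppose $a\mid b$ and $a\ne p$. Then $\mathbf F_{Q^a}\subset\mathbf F_{Q^b}$, so $H=a\,h$ for all $t$, the conjugates are never mixed, and $M_t=0$ for all $t\notin\mathbf F_q$. For these $t$ the two elements $t$ and $t^{1/q}$ of $\mathbf F_{Q^b}$ are inadmissible, so $N_k=Q^{bs}\bigl[(Q^a-q)(Q^b-2)^s+pq(Q^b-1)^s\bigr]$. Expanding shows that all reciprocal zeros and poles are powers of $q$, and that the total degree is at most $(1+q)3^s+pq\,2^s$, a bound independent of $a$ and $b$.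

\emph{$a$ prime.} This makes the conjugates of every $t\notin\mathbf F_Q$ distinct and underlies Lemma~\ref{lem:good}.

\emph{$a<sb$.} This puts our bound for the contribution of the bad points strictly below the order of magnitude $Q^{2bs}$ of that of the good ones.

\emph{$a\ne p$ and $a\ge3$.} The first is used only in (ii). If $a=p$, one has $M_t=Q^b-2$ there, which changes only coefficients of powers of $q$ in $E_k$. The second is not used above; it enters in the choice of $b$ in Section~\ref{sec:strong}.
\end{remark}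

\section{Geometry of $X^{(s)}$ and the lower bound}\label{sec:strong}

We prove Theorem~\ref{thm:strong}(1).

\emph{Smoothness and dimension.} Let $U\subset\mathbf A^{2s+1}$, with coordinates $t,u_m,v_m$, be the open subset where all $u_m-t$ and $u_m^q-t$ are invertible. On $X^{(s)}$ the coordinates $w_m,w_m'$ are the inverses of these functions, so $X^{(s)}$ is the covering
\[
r^p-r=g,\qquad g=\sum_{m=1}^sv_m\,h(t,u_m),
\]
of $U$. The polynomial $r^p-r-g$ is monic in $r$ with derivative $-1$, so the covering is finite \'etale of degree $p$. Hence $X^{(s)}$ is smooth of dimension $2s+1$.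

\emph{Geometric irreducibility.} A finite \'etale map is open, so over $\bar{\mathbf F}_q$ each irreducible component of $X^{(s)}$ dominates the irreducible variety $U$. The components therefore correspond to the irreducible factors of $r^p-r-g$ over the field $L=\bar{\mathbf F}_q(t,u_1,v_1,\dots,u_s,v_s)$. By Artin--Schreier theory this polynomial is irreducible over $L$ unless $g=c^p-c$ for some $c\in L$. Write $L=K_0(v_1)$, where $K_0$ is generated over $\bar{\mathbf F}_q$ by the variables other than $v_1$. As a polynomial in $v_1$ over $K_0$, $g$ has degree exactly $1$, because $h(t,u_1)\ne0$ in $K_0$. If $g=c^p-c$, then $c$ is integral over the integrally closed ring $K_0[v_1]$, so $c\in K_0[v_1]$. Then $c^p-c$ has degree $p\deg c\ge2$ in $v_1$ if $\deg c\ge1$, and is constant in $v_1$ otherwise. Either way it does not have degree $1$, a contradiction.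

\emph{Lower bound.} Let $b=\lfloor a/s\rfloor+1$, so $sb>a$. If $s=1$, then $b=a+1$. If $s\ge2$, then $1\le b\le\lfloor a/2\rfloor+1<a$, since $a\ge3$. In both cases $a\nmid b$, so Theorem~\ref{thm:main} applies, and $D\ge\frac14q^a$ by the estimates in the proof of Corollary~\ref{cor:disproof}. Moreover $d=ab\le a^2/s+a$, so
\[
sd\le a^2+sa\le\Bigl(a+\frac s2\Bigr)^2,\qquad\text{i.e.}\qquad a\ge\sqrt{sd}-\frac s2,
\]
and the stated bound follows.

\emph{Letting $s$ vary.} Given $K$, choose $s$ with $\sqrt s\,\log q>K$. For this fixed $s$ and $a\to\infty$ we have $d\to\infty$, and $\frac14q^{\sqrt{sd}-s/2}\ge e^{K\sqrt d}$ once $d$ is large. Finally, suppose $D_{d_1,\dots,d_n}(X)\le c(X)e^{f(d)}$ for all $X$ and all tuples, where $f(d)\le\kappa\sqrt d$ for large $d$ and $f$ does not depend on $X$. Apply the preceding statement with some $K>\max(\kappa,0)$. For the resulting $X$ we get $e^{K\sqrt d}\le c(X)e^{\kappa\sqrt d}$ along a sequence with $d\to\infty$, which is absurd. \qed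

\section{An upper bound for every $X$}\label{sec:upper}

We prove Theorem~\ref{thm:strong}(2). The plan is to realize the coordinatewise field conditions as a single fixed-point condition on a larger variety, apply the trace formula there, and bound Betti numbers.

\emph{The auxiliary variety.} Let $X\subset\mathbf A^n$ be given by $F_1=\dots=F_m=0$ with $\deg F_l\le\delta$. In the affine space of dimension $N=\sum_jd_j\le nd$ with coordinates $y_i^{(j)}$ ($1\le j\le n$, $i\in\mathbf Z/d_j$), let $Y$ be defined by the $md$ equations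
\[
F_l\bigl(y_i^{(1)},\dots,y_i^{(n)}\bigr)=0\qquad(1\le l\le m,\ i\in\mathbf Z/d),
\]
where $i$ is reduced modulo $d_j$ in $y_i^{(j)}$. The shift $(\sigma y)_i^{(j)}=y_{i-1}^{(j)}$ is an automorphism of $Y$ over $\mathbf F_q$ with $\sigma^d=1$. Let $F$ be the $q$-Frobenius of $Y$; it commutes with $\sigma$.

A fixed point of $\sigma F^k$ satisfies $y_i^{(j)}=(y_{i-1}^{(j)})^{q^k}$. So it is determined by the values $x_j=y_0^{(j)}$ through $y_i^{(j)}=x_j^{q^{ki}}$, and going once around $\mathbf Z/d_j$ shows that $x_j\in\mathbf F_{q^{d_jk}}$. Conversely, for any $x_j\in\mathbf F_{q^{d_jk}}$ these formulas are well defined for $i\in\mathbf Z/d_j$ and give a point of the affine space fixed by $\sigma F^k$. Choosing representatives $0\le i<d$ of $\mathbf Z/d$, the equation indexed by $(l,i)$ becomes $F_l(x)^{q^{ki}}=0$, so this point lies on $Y$ if and only if $x\in X$. Hence the fixed points of $\sigma F^k$ on $Y$ are in bijection with $X_{d_1,\dots,d_n}(k)$.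

\emph{The trace formula.} Since $\sigma$ has finite order and commutes with $F$, for $k\ge1$ the map $\sigma F^k$ is the Frobenius of another $\mathbf F_{q^k}$-structure on $Y_{\bar{\mathbf F}_q}$ \cite[\S3]{DL}. So the Lefschetz trace formula for Frobenius maps applies to it: for a prime $\ell\ne p$,
\begin{equation}\label{eq:trace}
\#X_{d_1,\dots,d_n}(k)=\sum_i(-1)^i\,\mathrm{tr}\bigl((\sigma F^k)^*\mid H_c^i(Y_{\bar{\mathbf F}_q},\mathbf Q_\ell)\bigr).
\end{equation}

\emph{Comparing exponential sums.} Extend scalars to $\bar{\mathbf Q}_\ell$, fix a field isomorphism $\bar{\mathbf Q}_\ell\cong\mathbf C$, and let $H^i_{c,\alpha}$ be the generalized $\alpha$-eigenspace of $F^*$ on $H^i_c$; here $\alpha\ne0$, as $F^*$ is invertible. Since $\sigma^*$ commutes with $F^*$, it preserves $H^i_{c,\alpha}$, and the two operators are simultaneously triangularizable there. So $(\sigma F^k)^*$ has trace $\alpha^k\,\mathrm{tr}(\sigma^*\mid H^i_{c,\alpha})$ on $H^i_{c,\alpha}$, and \eqref{eq:trace} reads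
\[
N_k=\sum_\alpha\Bigl(\sum_i(-1)^i\,\mathrm{tr}(\sigma^*\mid H^i_{c,\alpha})\Bigr)\alpha^k\qquad(k\ge1).
\]
Subtract this from \eqref{eq:Nk}. By Lemma~\ref{lem:exp}, used with arbitrarily small $\rho$, a combination of distinct exponentials that vanishes for all $k\ge1$ has all coefficients $0$. So, again with $m_\alpha=0$ for the $\alpha$ absent from \eqref{eq:factor},
\[
m_\alpha=\sum_i(-1)^i\,\mathrm{tr}(\sigma^*\mid H^i_{c,\alpha}).
\]
As $(\sigma^*)^d=1$, each trace is a sum of $\dim H^i_{c,\alpha}$ roots of unity. Hence $|m_\alpha|\le\sum_i\dim H^i_{c,\alpha}$, and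
\[
D_{d_1,\dots,d_n}(X)=\sum_\alpha|m_\alpha|\ \le\ \sum_i\dim H^i_c(Y_{\bar{\mathbf F}_q},\mathbf Q_\ell).
\]

\emph{Betti numbers.} By Katz \cite{Katz}, a closed subscheme of $\mathbf A^N$ defined by $\rho\ge1$ equations of degree $\le\delta$ satisfies $\sum_i\dim H^i_c\le C\,2^\rho(3+\rho\delta)^{N+1}$ with an absolute constant $C$. For $Y$ we have $\rho=md$ and $N\le nd$, so $D\le C\,2^{md}(3+md\delta)^{nd+1}$. The logarithm of the right side is $\log C+md\log2+(nd+1)\log(3+md\delta)=O_X(d\log(d+1))$. \qed

\begin{thebibliography}{9}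

\bibitem{DL}
Deligne and Lusztig, \emph{Ann.\ of Math.} \textbf{103} (1976).

\bibitem{Katz}
Katz, Sums of Betti numbers in arbitrary characteristic, \emph{Finite Fields Appl.} \textbf{7} (2001).

\bibitem{Wan}
Daqing Wan, Rationality of partial zeta functions, arXiv:math/0304142 (2003).

\end{thebibliography}

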